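# Geodesically complete complexes of every dimension with free fundamental group

## 1. A rectangle with glued sides and the group $F_2$

Take the flat rectangle $R=[0,\tfrac14]\times[-1,1]$ with coordinates $(s,x)$ and glue
$$(0,x)\sim(\tfrac14,-x),\qquad (s,1)\sim(0,s),\qquad (s,-1)\sim(0,s+\tfrac14).$$
The left side is glued to the right side with a flip. The top edge is glued to the piece $0\le x\le \frac14$ of the left side, and the bottom edge to the piece $\frac14\le x\le\frac12$. Call the quotient $K$.

**The group.** Cut the left side, from bottom to top, into edges $p,q,q',w$ with endpoints at $x=-1,0,\frac14,\frac12,1$. Then the right side, from top to bottom, reads $p,q,q',w$; the top edge, from left to right, is $q$; the bottom edge, from left to right, is $q'$. The corners are identified with points of the left side: $(0,-1)\sim(0,\frac14)\sim(\frac14,1)$, which we call $U$, and $(0,1)\sim(0,0)\sim(0,\frac12)\sim(\frac14,-1)$, which we call $V$. So $K$ has two vertices, four edges $p:U\to V$, $q:V\to U$, $q':U\to V$, $w:V\to V$, and one 2-cell. Going once around the rectangle (up, right, down, left) we read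
$$p\,q\,q'\,w\cdot q\cdot p\,q\,q'\,w\cdot q'^{-1}.$$
Collapse the maximal tree $q$. The generators are $p,q',w$ and the relator is $(pq'w)(pq'w)q'^{-1}$. In the basis $z=pq'w,\ q',\ w$ the relator says $q'=z^2$. Hence $\pi_1(K)$ is free on $z$ and $w$, that is, $\pi_1(K)\cong F_2$.

**The links.** The link of a point of a complex made of Euclidean polygons is the metric graph of directions at that point, with angles as lengths. At an interior point of $R$, and at interior points of $p$ and $w$ (each occurs twice on the boundary of $R$), the link is a circle of length $2\pi$. The edges $q,q'$ occur three times, so at their interior points the link is a theta graph: two vertices joined by three arcs of length $\pi$. At $U$ there are two corners (angle $\pi/2$) and two points interior to a side (angle $\pi$). The directions are $p$-start, $q$-end, $q'$-start. Two arcs of length $\pi$ join $q$-end to $q'$-start, and the two arcs of length $\pi/2$ form a third route through $p$-start: again the theta graph. At $V$, two arcs of length $\pi$ join $p$-end to $q$-start, two arcs of length $\pi$ join $q'$-end to $w$-start, and the two corners give arcs of length $\pi/2$ from $q$-start to $w$-end and from $w$-end to $q'$-end: a dumbbell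 made of two circles of length $2\pi$ and a bar of length $\pi$.

No link contains an injective loop shorter than $2\pi$. By the textbook link condition for 2-dimensional Euclidean complexes, $K$ is locally CAT(0).

**Geodesics do not stop.** Near a point $x$, a finite Euclidean complex is a cone over the link, and a segment arriving at $x$ with backward direction $\xi$ can be prolonged as a local geodesic exactly when some direction $\zeta$ has angular distance at least $\pi$ from $\xi$. In a circle of length $2\pi$ take the antipode. In the theta graph, if $\xi$ is at distance $\theta$ from one vertex, take $\zeta$ on another arc at distance $\pi-\theta$ from the same vertex; the two routes have lengths $\theta+(\pi-\theta)$ and $(\pi-\theta)+\theta$. In the dumbbell, a point of a circle has its antipode, and a point of the bar at distance $\theta$ from one end is at distance exactly $\pi$ from a point of the circle at that end, at distance $\pi-\theta$ from the end. So every local geodesic in $K$ can be prolonged forever.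

For instance, the vertical segment in $R$ going up at $s=\frac18$ reaches the top edge, which is glued to $(0,\frac18)$. It may continue horizontally to the right from there, and then it runs around $K$ forever at heights $x=\pm\frac18$.

So $F_2$ is the group of a compact, locally CAT(0) 2-complex in which geodesics never stop. It is also the group of the rose with two petals, a 1-complex with the same properties. Is there such a 3-complex with group $F_2$? A 100-complex? Does the list of dimensions end?

## 2. Dimensions of geodesically complete complexes with a given group

**Definitions.** A geodesic metric space is *non-positively curved* (npc) if it is locally CAT(0). A compact npc geodesic space $X$ is *geodesically complete* (gc) if every geodesic segment $\beta:[0,a]\to\tilde X$, $a>0$, in the CAT(0) universal cover extends to a geodesic ray $\alpha:[0,\infty)\to\tilde X$. Equivalently, every non-constant local geodesic in $X$ extends indefinitely as a local geodesic. A circle is gc; a closed interval of positive length is not; a point is gc, since it has no non-degenerate segments.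

A *compact npc gc $n$-complex* is a finite $n$-dimensional (simplicial or polyhedral) complex $K$ with a geodesic metric that induces its topology and is npc and gc. The metric need not be piecewise flat. The group of $K$ is $\pi_1(K)$.

For a group $\Gamma$, *min-gc-dim* $\Gamma$ is the minimum and *max-gc-dim* $\Gamma$ the maximum of all $n$ such that a compact npc gc $n$-complex with group $\Gamma$ exists. If there is none, put min-gc-dim $\Gamma=+\infty$ and max-gc-dim $\Gamma=-\infty$. If there are infinitely many such $n$, put max-gc-dim $\Gamma=+\infty$.

The question, from Pedro Ontaneda, "Some Remarks on the Geodesic Completeness of Compact Nonpositively Curved Spaces", arXiv:math/0310220 (2003), is this: *is max-gc-dim $\Gamma$ finite, provided min-gc-dim $\Gamma\ne+\infty$?* The answer is no, already for $\Gamma=F_2$. Write $F_r$ for the free group of rank $r$ and $G_g$ for the fundamental group of the closed orientable surface of genus $g$.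

**Theorem A.** For all $r\ge2$ and $m\ge2$ there is a finite piecewise Euclidean $m$-complex $K_{r,m}$, npc and gc, with $\pi_1(K_{r,m})\cong F_r$. All links of points of $K_{r,m}$ are connected.

In dimension 1 a rose with $r$ petals is npc and gc with group $F_r$. Dimension 0 is impossible, because the geometric dimension satisfies $gd\,\Gamma\le$ min-gc-dim $\Gamma$ whenever the latter is finite, and $gd\,F_r=1$. So for every $r\ge2$, compact npc gc complexes with group $F_r$ exist in exactly the dimensions $m\ge1$. In particular min-gc-dim $F_2=1$ and max-gc-dim $F_2=+\infty$.

**Theorem B.**

1. If min-gc-dim $A=d<\infty$ and $r\ge2$, then $A*F_r$ is the group of a compact npc gc $m$-complex for every $m\ge\max(d,1)$. So max-gc-dim $(A*F_r)=+\infty$.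
2. Let $r,s\ge2$ and $\Gamma=F_r*_{\mathbb Z}F_s$, amalgamated along arbitrary non-trivial cyclic subgroups. Then $\Gamma$ is the group of a compact npc gc $m$-complex for every $m\ge2$. In particular this holds for $G_g=F_2*_{\mathbb Z}F_{2g-2}$, $g\ge2$.
3. A compact npc gc complex with group $\mathbb Z^n$ ($n\ge0$) has dimension $n$.

Consequently max-gc-dim $F_r=0,1,+\infty$ for $r=0$, $r=1$, $r\ge2$, and max-gc-dim $G_g=0,2,+\infty$ for $g=0$, $g=1$, $g\ge2$.

**Textbook facts.** [BH] denotes Bridson–Haefliger, *Metric Spaces of Non-Positive Curvature*.

- (T1) In a CAT(0) space geodesics are unique, local geodesics are geodesics, balls are convex, the space is contractible, and $d(\cdot,E)$ is a convex function for $E$ closed, convex and complete.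
- (T2) The universal cover of a compact npc space, with the induced length metric, is a complete CAT(0) space.
- (T3) Gluing [BH, I.5.24, II.11.1]. Let $Y_1,Y_2$ be complete CAT(0) spaces, $A_i\subset Y_i$ non-empty, closed and convex, and $f:A_1\to A_2$ an isometry. Then $Y_1\sqcup Y_2/(p\sim f(p))$, with the infimum of lengths of chains in the two pieces as metric, is complete and CAT(0), and both $Y_i$ are isometrically embedded. It is proper (closed balls are compact) if $Y_1$ and $Y_2$ are.
- (T4) Hopf–Rinow: a complete, locally compact length space is proper.
- (T5) In a finite Euclidean complex a small ball at $x$ is a ball in the Euclidean cone over the link $\operatorname{Lk}(x)$ with its angular length metric [BH, I.7.16]. So a segment ending at $x$ with backward direction $\xi$ extends as a local geodesic if and only if some $\zeta\in\operatorname{Lk}(x)$ has $d(\xi,\zeta)\ge\pi$.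

The following lemma makes geodesic completeness a local matter.

**Lemma 1.** Let $Y$ be a complete CAT(0) space such that

(∗) for every non-degenerate geodesic segment $\sigma$ ending at a point $x$ there are $y\in\sigma$, $y\ne x$, and $y'\ne x$ such that the final subsegment $[y,x]$ of $\sigma$ followed by a segment $[x,y']$ is a geodesic.

Then every non-degenerate geodesic segment of $Y$ extends to a geodesic ray. Consequently, a compact npc space is gc as soon as every local geodesic of positive length ending at a point $x$ has a non-degenerate final piece that extends a little beyond $x$ as a local geodesic.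

*Proof.* With $\sigma,y,y'$ as in (∗), the path $\sigma\cup[x,y']$ is a local geodesic, since near each of its points it runs in $\sigma$ or in $[y,x]\cup[x,y']$. By (T1) it is a geodesic. So every non-degenerate segment extends properly. Order the geodesics with domain $[0,c)$ or $[0,c]$, $c\le\infty$, extending a given $\sigma$, by extension. Unions of chains are again such geodesics, so by Zorn there is a maximal one. If $c<\infty$, completeness extends it to $[0,c]$, and then (∗) extends it further: a contradiction. So $c=\infty$. For the last sentence, project a segment of the universal cover to a local geodesic, extend a final piece of it, and lift the extension: this is (∗) for the universal cover, which is complete and CAT(0) by (T2). $\square$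

## 3. The strip behind the rectangle, and what breaks in dimension three

Let $C=\mathbb R\times[-1,1]$ and $h(s,x)=(s+\frac14,-x)$. The rectangle $R$ is a fundamental domain, the first gluing produces the Möbius band $C/\langle h\rangle$, and its boundary circle has length $\frac12$. Put $a=[0,\frac12]\times\{1\}$. As $h^{-1}(u,1)=(u-\frac14,-1)$, the last two gluings together say
$$(u,1)\sim(0,u),\qquad 0\le u\le\tfrac12 .$$
So $K$ is a Möbius band whose boundary circle has been cut open at one point, unrolled to the segment $a$, and laid isometrically on the cross-segment $b=\{0\}\times[0,\frac12]$ in the interior. A geodesic that reaches the boundary now finds itself at an interior point of a flat surface and goes on.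

It matters that the circle is cut open. Suppose we glue the boundary circle instead onto the core circle, which has length $\frac14$, by wrapping it twice. The group becomes $\langle h,t\mid th^2t^{-1}=h^2\rangle$. The elements $h^2$ and $t$ commute, and under the homomorphism to $\mathbb Z^2$ given by $h\mapsto(1,0)$, $t\mapsto(0,1)$ their images are independent, so they generate a $\mathbb Z^2$. The group is not free. Gluing along a contractible set only adds a free generator; this is why we want contractible pieces.

Now go up. The natural candidate is a thick cylinder: $C=\mathbb R\times I^n$ with $I=[-1,1]$, modulo a screw motion $h$ whose rotation part permutes the $2n$ facets of $I^n$ cyclically. By itself $C/\langle h\rangle$ is npc but not gc, since geodesics die at the boundary. The boundary is covered by the translates of one contractible flat piece $a=[0,2n\varepsilon]\times F$, with $F$ a facet and $\varepsilon$ the translation length of $h$. We want an isometric copy $b$ of $a$ inside the *open* cylinder, disjoint from its translates $h^kb$.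

Take $n=2$, so $a$ is a $4\varepsilon\times2$ rectangle, thin if $\varepsilon$ is small. If we place its long side along the axis, then $h^4$, a pure translation by $4\varepsilon$ in the axis direction, slides $b$ along itself, and $b$ meets $h^4b$ as soon as $4\varepsilon\le2$. If we place $b$ in a cross-section $\{s\}\times(-1,1)^2$, its translates lie at different levels and are disjoint for free. But with sides parallel to those of the square it does not fit: a closed segment of length 2 parallel to a side is not contained in the open square of side 2. If we let $b$ touch $\partial C$, two things go wrong at the touching points. The cylinder is only half a neighborhood there, so a geodesic arriving through the gate may point into the missing half. And the touching point is itself a boundary point glued further on, so there is no control on how long the chains of identified points become.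

The facet has exactly the width of the cross-section, and gluing by isometries does not allow shrinking it. But it can be *tilted*: the segment $\{y(\frac{\sqrt{15}}4,\frac14):|y|\le1\}$ has length 2 and lies in the open square, because both coordinates are smaller than 1 in absolute value. A thin rectangle around it fits too. What we need in all dimensions is an $(n-1)$-cube of side 2 inside the open $n$-cube of side 2.

## 4. An $(n-1)$-cube inside the open $n$-cube

**Lemma 2.** Let $n\ge1$. There is a linear isometric embedding $Q:\mathbb R^{n-1}\to\mathbb R^n$ with $Q(I^{n-1})\subset(-1,1)^n$.

The requirement on the matrix $Q$ is that its columns are orthonormal and that each row has $\ell^1$-norm less than 1, because $\max_{y\in I^{n-1}}|(Qy)_k|$ is the $\ell^1$-norm of row $k$. For $n=2$ the column $(\frac{\sqrt{15}}4,\frac14)^{T}$ does it. For $n=3$ the matrix produced below is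
$$\begin{pmatrix}\sqrt{239/240}&0\\[2pt] -\frac1{16\sqrt{15}}&\frac{\sqrt{15}}4\\[2pt] \frac1{16}&\frac14\end{pmatrix}.$$
Each diagonal entry is slightly below 1, and the entries to its left are much smaller than the amount lost on the diagonal.

*Proof.* The case $n=1$ is trivial. Let $N=n-1\ge1$, put $\ell_j=4^{j-n}$ for $1\le j\le N$ and $d_k=1-\sum_{j=k+1}^N\ell_j^2$ for $0\le k\le N$. So $d_N=1$ and $d_{k-1}=d_k-\ell_k^2$. As $\sum\ell_j^2<\frac1{15}$, all $d_k>\frac{14}{15}$. Define, for $1\le k\le N$,
$$Q_{kk}=\sqrt{d_{k-1}/d_k},\qquad Q_{kj}=-\frac{\ell_k\ell_j}{\sqrt{d_kd_{k-1}}}\ (j<k),\qquad Q_{kj}=0\ (j>k),$$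
and $Q_{nj}=\ell_j$.

**Step 1: the columns are orthonormal.** Let $i\le j$. Since $\frac{\ell_k^2}{d_kd_{k-1}}=\frac1{d_{k-1}}-\frac1{d_k}$, the rows $k$ with $j<k\le N$ contribute to the inner product of columns $i$ and $j$ the telescoping sum
$$\ell_i\ell_j\sum_{k=j+1}^N\Big(\frac1{d_{k-1}}-\frac1{d_k}\Big)=\ell_i\ell_j\Big(\frac1{d_j}-1\Big).$$
Row $n$ contributes $\ell_i\ell_j$, and rows $k<j$ contribute 0. With row $j$ the inner product is $\ell_i\ell_j/d_j+Q_{ji}Q_{jj}$. For $i<j$ we have $Q_{ji}Q_{jj}=-\ell_i\ell_j/d_j$, so the result is 0. For $i=j$ it is $(\ell_j^2+d_{j-1})/d_j=1$.

**Step 2: each row has $\ell^1$-norm less than 1.** For row $n$, $\sum\ell_j<\frac13$. For row $k\le N$ use $\sum_{j<k}\ell_j<\ell_k/3$: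
$$\frac{d_{k-1}+\ell_k\sum_{j<k}\ell_j}{\sqrt{d_kd_{k-1}}}<\frac{d_k-\frac23\ell_k^2}{\sqrt{d_k(d_k-\ell_k^2)}} .$$
The right side is at most 1: its numerator is positive, and $(d_k-\frac23\ell_k^2)^2\le d_k(d_k-\ell_k^2)$ is equivalent to $\frac49\ell_k^4\le\frac13d_k\ell_k^2$, that is, to $\ell_k^2\le\frac34d_k$. This holds since $\ell_k^2\le\frac1{16}$. $\square$

## 5. Clusters, gates and the space $X$

Fix $r\ge2$, $m\ge2$, and put $n=m-1\ge1$. We build a space $X$ with an action of $F_r$; later $X$ is the universal cover of $K_{r,m}$.

**Step 1: the building block.** Let $Q$ be as in Lemma 2 and $\nu$ a unit normal to its image. By compactness of $Q(I^{n-1})$ we can choose $\varepsilon>0$ such that the $n$-dimensional box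
$$\beta=\{Qy+u\nu:\ y\in I^{n-1},\ 0\le u\le2n\varepsilon\}$$
lies in $(-1,1)^n$. Let $C=\mathbb R\times I^n$, $\partial C=\mathbb R\times\partial I^n$, $\operatorname{int}C=C\setminus\partial C$, and
$$h(s,x)=(s+\varepsilon,\rho x),\qquad\rho(x_1,\dots,x_n)=(-x_n,x_1,\dots,x_{n-1}).$$
Here $\rho e_i=e_{i+1}$ for $i<n$ and $\rho e_n=-e_1$, so $\rho$ has order $2n$ and permutes the $2n$ facets of $I^n$ simply transitively. Let $F=\{x_1=1\}\subset I^n$. For $1\le j\le r-1$ put $s_j=(j-1)\varepsilon/(r-1)\in[0,\varepsilon)$ and
$$a=[0,2n\varepsilon]\times F,\qquad f_j:a\to C,\quad f_j(u,1,y)=(s_j,\,Qy+u\nu),\qquad b_j=f_j(a)=\{s_j\}\times\beta.$$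
For $n=1$, $r=2$, $\varepsilon=\frac14$, $\nu=1$ this is the strip of Section 3.

- (i) $a$ and $b_j$ are compact, convex, of dimension $n$, and $f_j:a\to b_j$ is an isometry: it is the restriction of the affine isometry $(u,x_1,y)\mapsto(s_j+x_1-1,\,Qy+u\nu)$ of $\mathbb R^{n+1}$.
- (ii) The sets $h^ka=[k\varepsilon,(k+2n)\varepsilon]\times\rho^kF$ form a locally finite cover of $\partial C$. Indeed, a given facet equals $\rho^kF$ for exactly one class of $k$ mod $2n$, and the corresponding intervals cover $\mathbb R$.
- (iii) The sets $h^kb_j=\{s_j+k\varepsilon\}\times\rho^k\beta$ lie in $\operatorname{int}C$, are pairwise disjoint because the levels $s_j+k\varepsilon$ are distinct, and form a locally finite family.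

**Step 2: the space.** Let $\Gamma$ be the free group on $h,t_1,\dots,t_{r-1}$, so $\Gamma\cong F_r$. Let $X$ be the quotient of $\Gamma\times C$ by the equivalence relation generated by
$$(\gamma h^k,c)\approx(\gamma,h^kc),\qquad(\gamma,p)\approx(\gamma t_j,f_j(p))\quad(p\in a),$$
with $\Gamma$ acting by left multiplication on the first factor. The first relation alone gives a disjoint union of *clusters* $C_v$, one for each coset $v=\gamma\langle h\rangle$, with $C_v\cong C$ via $c\mapsto[\gamma,c]$. As $h$ is an isometry of $C$, each cluster has a well-defined metric, boundary and interior. The second relation glues, for $\gamma\in\Gamma$ and $1\le j\le r-1$,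
$$a_\gamma=[\gamma,a]\subset\partial C_{\gamma\langle h\rangle}\quad\text{to}\quad b_{\gamma,j}=[\gamma t_j,b_j]\subset\operatorname{int}C_{\gamma t_j\langle h\rangle}$$
by the isometry $f_{\gamma,j}:[\gamma,p]\mapsto[\gamma t_j,f_j(p)]$.

**Step 3: the tree that organizes the gluing.** Let $T$ be the graph with vertex set $\Gamma/\langle h\rangle$ and edges $e_{\gamma,j}$ from $\gamma\langle h\rangle$ to $\gamma t_j\langle h\rangle$. It arises from the Cayley tree of $\Gamma$ by collapsing the disjoint lines $\gamma\langle h\rangle$, so $T$ is a tree.

In $C_v\cong C$, with $v=\delta\langle h\rangle$, the *gates* are the sets $h^ka$, one for each outgoing edge $e_{\delta h^k,j}$, and the sets $h^kb_j$ for the incoming edges $e_{\delta h^kt_j^{-1},j}$. By (ii) and (iii) they form a locally finite family of compact convex sets.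

**Step 4: which points are identified.** By (iii) each interior point of a cluster lies in at most one set $b_{\gamma,j}$, and boundary points lie in none. So every elementary gluing pairs a boundary point with an interior point, and each interior point has at most one partner. Hence an equivalence class is either a single interior point lying in no $b_{\gamma,j}$, or a *star*
$$\{z\}\cup\{f_{\gamma,j}(z):z\in a_\gamma,\ 1\le j\le r-1\},\qquad z\in\partial C_{v_0}.$$
A star is finite by (ii), and has at least two elements by (ii) and $r\ge2$. Since $T$ is a tree, distinct edges out of $v_0$ have distinct endpoints, all different from $v_0$. So the points of one class lie in distinct clusters, and each $C_v$ injects into $X$; we regard it as a subset of $X$.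

For $x\in X$ let $S_x$ be the set of $v$ with $x\in C_v$. It spans a finite subtree of $T$, a point or a star, with a distinguished center $v_0(x)$. We use two consequences:

- (iv) If $v,w$ are joined by the edge $e$, then $C_v\cap C_w$ is exactly the gate $g_e$ of $e$. Indeed, if $x\in C_v\cap C_w$, then one of the adjacent vertices $v,w$ of the star $S_x$ is its center, and the other is joined to it by an edge of the star, necessarily $e$. So $x\in g_e$. The other inclusion is the definition of the gluing.
- (v) If $x\in C_v\cap C_w$, then $x\in C_u$ for every vertex $u$ on the path from $v$ to $w$ in $T$, because $S_x$ is a subtree.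

## 6. $X$ is a proper CAT(0) space

**Step 1: finite unions of clusters are CAT(0).** For a finite subtree $S\subset T$ let $X_S=\bigcup_{v\in S}C_v\subset X$ with
$$d_S(x,y)=\inf\sum_i|x_{i-1}x_i|$$
over chains from $x$ to $y$ whose consecutive points lie in a common $C_v$, $v\in S$. We show by induction on the number of vertices of $S$ that $(X_S,d_S)$ is a proper, complete CAT(0) space in which each $C_v$, $v\in S$, is isometrically embedded and convex, and that when $S$ arises from a subtree $S_0$ by adding a leaf, $X_{S_0}$ is isometrically embedded and convex in $X_S$.

One vertex is clear. Let $S=S_0\cup\{w\}$ with $w$ a leaf joined to $v\in S_0$ by $e$. If $x\in C_w\cap C_u$ with $u\in S_0$, the path from $w$ to $u$ passes through $v$, so $x\in C_w\cap C_v=g_e$ by (v) and (iv). Hence $X_{S_0}\cap C_w=g_e$, and $X_S$ is obtained from $X_{S_0}$ and $C_w$ by gluing two gates by an isometry. The gate is compact and convex in $C_w$. It is also compact and convex in $C_v$, which by induction is isometrically embedded and convex in $X_{S_0}$. The metric of this two-piece gluing is $d_S$, since a step measured by $d_{S_0}$ may be replaced by chains in clusters. So (T3) applies. The pieces $X_{S_0}$ and $C_w$ are geodesic and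 isometrically embedded, and geodesics in $X_S$ are unique, so both are convex in $X_S$; hence so are the clusters $C_u\subset X_{S_0}$.

Adding vertices one at a time, we see that for $S\subset S'$ the space $X_S$ is convex and isometrically embedded in $X_{S'}$.

**Step 2: passing to $X$.** Any finitely many vertices of $T$ lie in a finite subtree. So $X=\bigcup_SX_S$ has a metric $d$ restricting to each $d_S$. It is the chain metric over all clusters, and $\Gamma$ acts by isometries because it permutes the clusters isometrically. Any two points lie in some $X_S$ and are joined there by a geodesic. Suppose $x,y\in X_S$ and $d(x,z)+d(z,y)=d(x,y)$. Choose $S'\supset S$ with $z\in X_{S'}$. Then $z$ lies on the unique $X_{S'}$-geodesic from $x$ to $y$, which is the $X_S$-geodesic. So geodesics of $X$ between points of $X_S$ are unique and lie in $X_S$. Each geodesic triangle of $X$ is therefore a geodesic triangle of some $X_S$ and satisfies the CAT(0) inequality. Hence $X$ is CAT(0), and all $X_S$ and all $C_v$ are convex in it. They are complete, hence closed in $X$.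

**Step 3: only the clusters through $x$ matter near $x$.** Infinitely many clusters were glued, so we must exclude that they accumulate.

**Lemma 3.** For each $x\in X$ there is $r_x>0$ such that every cluster meeting $B(x,r_x)$ is $C_w$ with $w\in S_x$.

*Proof.* Let $y\in C_w$ with $w\notin S_x$. Let $e=(v,v_1)$ be the first edge of the path in $T$ from $S_x$ to $w$, with $v\in S_x$, $v_1\notin S_x$, and let $S_2$ be the path from $v_1$ to $w$. If $z\in X_{S_x}\cap X_{S_2}$, then the subtree $S_z$ has vertices on both sides of $e$, so it contains $v$ and $v_1$, and $z\in C_v\cap C_{v_1}=g_e$. Thus $X_{S_x\cup S_2}$ is the union of the closed sets $X_{S_x}\ni x$ and $X_{S_2}\ni y$, which meet in $g_e$. The geodesic from $x$ to $y$ is connected and lies in this union, so it meets $g_e$ and $d(x,y)\ge d(x,g_e)$. Here $g_e$ is a gate of $C_v$ that does not contain $x$, since $v_1\notin S_x$. The gates of $C_v$ form a locally finite family of compact sets and $S_x$ is finite, so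
$$r_x=\min_{v\in S_x}\min\{d(x,g):g\text{ a gate of }C_v,\ x\notin g\}>0$$
works. $\square$

**Step 4: $X$ is proper.** By Lemma 3, $\bar B(x,r_x/2)$ is a closed ball of the proper space $X_{S_x}$, hence compact. The set $D=[1,[0,\varepsilon]\times I^n]$ is compact, and $\Gamma D=X$ because $[\gamma,h^kc_0]=[\gamma h^k,c_0]$; so the action is cocompact. Cover $D$ by finitely many balls $B(x_i,r_{x_i}/4)$ and put $r_0=\min_ir_{x_i}/4$. Every closed ball of radius $r_0$ in $X$ is a translate of a closed subset of some $\bar B(x_i,r_{x_i}/2)$, hence compact. So $X$ is complete and locally compact, and by (T4) it is proper.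

## 7. Geodesics pass through the gates

**Proposition 4.** Every non-degenerate geodesic segment of $X$ extends to a geodesic ray.

*Proof.* As $X$ is complete and CAT(0), it is enough to check (∗) of Lemma 1. Let $\sigma$ be a non-degenerate segment ending at $x$.

**Step 1: a final piece lies in one cluster.** In $B(x,r_x)$ the space is the union of the finitely many closed convex sets $C_v$, $v\in S_x$, all containing $x$. One of them contains points of $\sigma\setminus\{x\}$ arbitrarily close to $x$; being convex, it contains a final subsegment $[y,x]$, $y\ne x$. Fix this $v$.

**Step 2: $x\in\operatorname{int}C_v$.** Extend $[y,x]$ straight in $C_v\cong\mathbb R\times I^n$. The result is a geodesic since $C_v$ is isometrically embedded in $X$.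

**Step 3: $x\in\partial C_v$.** Here the gluing does its work. By (ii), $x\in a_\gamma$ for some $\gamma$ with $v=\gamma\langle h\rangle$. Put $w=\gamma t_1\langle h\rangle$, so $x\in b_{\gamma,1}\subset\operatorname{int}C_w$. We lay $C_v$ and $C_w$ out in one Euclidean space. Let $\psi$ be the affine isometry of $\mathbb R^{n+1}$ extending $f_1$, from (i), and define
$$\Phi:C_v\cup C_w\to\mathbb R^{n+1},\qquad\Phi[\gamma,c]=c,\qquad\Phi[\gamma t_1,c']=\psi^{-1}(c').$$
It is well defined: by (iv), $C_v\cap C_w$ is the gate of $e_{\gamma,1}$, and both formulas give $p$ at $[\gamma,p]=[\gamma t_1,f_1(p)]$. As $\Phi$ is isometric on $C_v$ and on $C_w$, it is 1-Lipschitz for the chain metric of $X_{\{v,w\}}$, which is the restriction of $d$. Since $x\in\operatorname{int}C_w$, the set $\Phi(C_w)$ contains a neighborhood of $\Phi(x)$. So there is $y'\in C_w$, $y'\ne x$, such that $\Phi(x)$ lies on the straight segment from $\Phi(y)$ to $\Phi(y')$. The path $[y,x]\cup[x,y']$ has length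
$$|\Phi(y)-\Phi(x)|+|\Phi(x)-\Phi(y')|=|\Phi(y)-\Phi(y')|\le d(y,y'),$$
so it is a geodesic. $\square$

## 8. An invariant polytopal structure on $X$

We must exhibit $K_{r,m}=X/\Gamma$ as a finite complex. For this we want a $\Gamma$-invariant cell structure on $X$, that is, an $h$-invariant one on $C$ for which the $f_j$ are cellular. The danger is circular: subdividing $a$ forces a subdivision of $b_j$, and if that changed $\partial C$, it would change $a$ again. So we arrange that $b_j$ starts as a *single cell*, and that $\partial C$ is never subdivided after the start.

**Step 1: a subdivision of $I^n$ with $\beta$ as a cell and $\partial I^n$ untouched.** Let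
$$P=\operatorname{conv}\big(\operatorname{vert}(\beta)\times\{0\}\ \cup\ \operatorname{vert}(I^n)\times\{1\}\big)\subset\mathbb R^n\times\mathbb R .$$
It projects onto $I^n$. Recall that a *lower face* of $P$ is a face on which some linear functional with positive last coefficient attains its minimum over $P$, and that the lower faces project to a polytopal subdivision $\mathcal S$ of $I^n$. For $n=1$ and $\nu=1$, $P$ is a trapezoid and $\mathcal S$ consists of $[-1,0],[0,2\varepsilon],[2\varepsilon,1]$ and their endpoints.

- The last coordinate attains its minimum on $P$ exactly in $\beta\times\{0\}$. So $\beta$ is a single cell of $\mathcal S$.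
- Let $G$ be a proper face of $I^n$, and $\lambda$ an affine function that vanishes on $G$ and is positive on the rest of $I^n$. As $\beta\subset\operatorname{int}I^n$, the only vertices of $P$ above $G$ are those of $G\times\{1\}$, and so the part of $P$ above $G$, a face of $P$, is $G\times\{1\}$. For large $M$, the function $M\lambda(x)+t$ takes the value 1 on this face and larger values at all other vertices of $P$. So $G\times\{1\}$ is a lower face and $G$ is a cell of $\mathcal S$. A cell of $\mathcal S$ contained in $G$ comes from a face of $G\times\{1\}$, hence is a face of $G$. So $\partial I^n$ is not subdivided.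

**Step 2: a first structure on $C$.** Let $\Lambda=\{s_j+k\varepsilon:k\in\mathbb Z,\ 1\le j\le r-1\}$. It is $\varepsilon$-periodic and contains all $k\varepsilon$, since $s_1=0$. Decompose the slice of $C$ at level $s_j+k\varepsilon$ by $\rho^k\mathcal S$. For consecutive levels $\lambda<\lambda'$ of $\Lambda$ and proper faces $G$ of $I^n$ take the cells $[\lambda,\lambda']\times G$. Since no $\rho^k\mathcal S$ subdivides $\partial I^n$, these cells fit together to a polytopal complex on the boundary of each slab $[\lambda,\lambda']\times I^n$. Cone it from the center of the slab.

The result is an $h$-invariant locally finite complex of convex polytopes. On $\partial C$ it is the product structure $\mathcal A$ of $\Lambda$-levels and intervals between them with faces of $I^n$. Each $h^ka=[k\varepsilon,(k+2n)\varepsilon]\times\rho^kF$ is a subcomplex, each $h^kb_j$ is a single cell, and $\mathcal A|_a$ refines the face structure of the box $a$.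

**Step 3: making the $f_j$ cellular.** Leave the cells in $\partial C$ unchanged. Subdivide $h^kb_j$ and its faces by $h^kf_j(\mathcal A|_a)$; this is possible because $\mathcal A|_a$ refines the face structure of $a$. Then, in order of increasing dimension, subdivide every cell not contained in $\partial C\cup\bigcup h^kb_j$ by coning its already subdivided boundary from its barycenter (vertices stay as they are). There is no conflict: the $h^kb_j$ are disjoint from each other and from $\partial C$, so a cell contained in $\partial C\cup\bigcup h^kb_j$ lies in $\partial C$ or in one $h^kb_j$, and in the latter case is a face of it. We obtain an $h$-invariant locally finite complex of convex Euclidean polytopes on $C$, finite modulo $h$, for which all $h^ka$, $h^kb_j$ are subcomplexes and all $f_j:a\to b_j$ are cellular isomorphisms, isometric on cells.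

**Step 4: the structure on $X$.** Each cluster carries this structure, and adjacent clusters induce the same structure on their common gate. We check that cells of $X$ meet in common faces.

First, *if $\sigma$ is a cell of $C_v$ and $g$ a gate of $C_v$, then $D=\sigma\cap g$ is empty or a face of $\sigma$.* Indeed $D$ is convex, and it is a union of faces of $\sigma$ because $g$ is a subcomplex. A point of the relative interior of $D$ lies in the relative interior of a face $\tau$ of $\sigma$ with $\tau\subset D$. A face of $\sigma$ that contains a relative interior point of a convex set $D\subset\sigma$ contains $D$. So $D=\tau$.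

Two cells in one cluster meet in a common face. Let $\sigma\subset C_v$, $\tau\subset C_w$ be cells with $\sigma\cap\tau\neq\emptyset$, $v\ne w$. As $v,w$ lie in a common star, they are adjacent or have a common neighbor $u$.

- If they are adjacent with gate $g$, then $\sigma\cap\tau=(\sigma\cap g)\cap(\tau\cap g)$ is an intersection of two cells of the complex $g$.
- Otherwise the path $v,u,w$ lies in $S_x$ for every $x\in C_v\cap C_w$, by (v). So with $g=C_v\cap C_u$ and $g'=C_u\cap C_w$ we have $\sigma\cap\tau=(\sigma\cap g)\cap(\tau\cap g')$, an intersection of two cells of $C_u$.

In either case $\sigma\cap\tau$ is a common face of $\sigma\cap g$ and of $\tau\cap g$ (respectively $\tau\cap g'$), hence of $\sigma$ and $\tau$. So $X$ is a Euclidean polyhedral complex of dimension $n+1=m$, preserved by $\Gamma$, with finitely many $\Gamma$-orbits of cells. By Lemma 3 only cells of the finitely many locally finite complexes $C_v$, $v\in S_x$, meet $B(x,r_x)$, so $X$ is locally finite.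

**Step 5: topology and metric.** The metric topology of $X$ is the topology of the complex. Balls are open in the complex topology, since $d$ is Euclidean on cells. Conversely let $A$ be closed in the complex topology, $x_i\in A$, $x_i\to x$ in $d$. A subsequence lies in one closed set $C_v$, $v\in S_x$, where convergence in $d$ is convergence in the locally finite complex $C_v$. So $x\in A$. Moreover $d$ is the intrinsic metric of the polyhedral complex, since chains in clusters may be subdivided into chains in cells.

## 9. The quotient $K_{r,m}$ and the proof of Theorem A

**Step 1: the action is free.** If $\gamma x=x$, then $\gamma$ fixes the center $v_0(x)=\delta\langle h\rangle$. So $\gamma=\delta h^k\delta^{-1}$, and $\gamma[\delta,c]=[\delta h^k,c]=[\delta,h^kc]$: in the coordinate $c\mapsto[\delta,c]$ it acts on $C_{v_0(x)}$ as $h^k$, which translates the $\mathbb R$-coordinate by $k\varepsilon$. A fixed point forces $k=0$.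

**Step 2: it is a covering action.** Let $X'$ be the barycentric subdivision; its vertices are the cells $\sigma$ of $X$. Suppose the open star $\operatorname{st}(\sigma)$ meets $\gamma\operatorname{st}(\sigma)=\operatorname{st}(\gamma\sigma)$. Then $\sigma$ and $\gamma\sigma$ are nested cells of equal dimension, hence equal. So $\gamma$ fixes the barycenter of $\sigma$, and $\gamma=1$ by Step 1. The open stars cover $X$.

**Step 3: $K_{r,m}=X/\Gamma$ is a finite complex.** It is compact. Each closed simplex of $X'$ injects into it: let $\gamma x=y$ with $x,y$ in one simplex, and let $\tau$ be the face of this simplex whose relative interior contains $x$. Give each vertex of $X'$ as type the dimension of the corresponding cell. Then $\tau$ and $\gamma\tau$ are faces of the same simplex with the same set of types, and the types in a simplex are distinct. So $\gamma$ fixes every vertex of $\tau$, and $y=x$. Hence $X'/\Gamma$ is a finite regular complex of Euclidean simplices, and its barycentric subdivision is a finite simplicial complex of dimension $m$.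

**Step 4: the quotient metric.** Put $\bar d(\Gamma x,\Gamma y)=\inf_\gamma d(x,\gamma y)$. By Step 2 every $x$ has $\eta>0$ with $B(x,4\eta)\cap\gamma B(x,4\eta)=\emptyset$ for $\gamma\ne1$. Hence orbits have no accumulation points, and as balls of $X$ are relatively compact, the infimum is attained. So $\bar d$ is a metric, and the image of a geodesic realizing it is a geodesic; thus $\bar d$ is a geodesic metric. For $p,q\in B(x,\eta)$ and $\gamma\ne1$ we have $\gamma q\notin B(x,4\eta)$, so $d(p,\gamma q)>3\eta>d(p,q)$. So $X\to K_{r,m}$ maps $B(x,\eta)$ isometrically onto $B(\Gamma x,\eta)$. Hence $\bar d$ induces the quotient topology and is npc, and $X\to K_{r,m}$ is a covering and a local isometry. Finally, $\bar d$ is the intrinsic metric of the Euclidean complex $K_{r,m}$: chains in simplices of $X'$ project to chains of the same length, and conversely a chain in simplices of $K_{r,m}$ starting at $\Gamma x$ lifts, link by link, to a chain of the same length starting at $x$.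

**Step 5: group and geodesic completeness.** $X$ is CAT(0), hence contractible. So $X$ is the universal cover and $\pi_1(K_{r,m})\cong\Gamma\cong F_r$. The metric that $\bar d$ induces on the universal cover is the length metric $d$. By Proposition 4, $K_{r,m}$ is gc.

**Step 6: links are connected.** This is used only for Theorem B. Links in $K_{r,m}$ are links in $X$. The link at $x\in X$ is the union of the sets $\operatorname{Lk}(x,C_v)$, $v\in S_x$. Each of these is a sphere $S^n$ or an intersection of closed hemispheres of $S^n$ with non-empty interior, hence connected as $n\ge1$: a convex cone of dimension at least 2 stays connected when its apex is removed. For $v\in S_x\setminus\{v_0(x)\}$ the gate $C_v\cap C_{v_0(x)}\ni x$ is convex of dimension $n\ge1$, so it contains a segment issuing from $x$, and $\operatorname{Lk}(x,C_v)$ meets $\operatorname{Lk}(x,C_{v_0(x)})$. So the union is connected. This proves Theorem A. $\blacksquare$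

Since min-gc-dim $F_2=1\ne+\infty$, while $F_2\cong\pi_1(K_{2,m})$ for every $m\ge2$, we have max-gc-dim $F_2=+\infty$, and the question of Section 2 has a negative answer.

## 10. Free products with $F_r$

*Proof of Theorem B(1).* Let $K_A$ be a compact npc gc $d$-complex with group $A$, and let $m\ge\max(d,1)$. Form the wedge, at vertices, of $K_A$ and $K_{r,m}$, where for $m=1$ we use a rose with $r$ petals in place of $K_{r,m}$. It is a finite complex of dimension $m$ with group $A*F_r$, and it is npc by gluing at a point [BH, II.11].

It remains to extend local geodesics, by Lemma 1. A small ball at the wedge point is the union of a ball in $K_A$ and a ball in $K_{r,m}$ meeting only at the wedge point, both convex. A segment in it that ends at the wedge point lies, up to its endpoint, on one side, since the two sides are separated by that point. Small balls at other points lie in one of the spaces. So a local geodesic ending at any point $x$ has a non-degenerate final piece in $K_A$ or in $K_{r,m}$, and it extends there as a local geodesic, because that space is gc. $\square$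

## 11. Amalgams along cyclic subgroups

*Proof of Theorem B(2).* The plan is to join $K_{r,m}$ and $K_{s,m}$ by a flat annulus along closed local geodesics representing the amalgamated elements. Connectedness of links will give geodesic completeness. Let $m\ge2$, $K_1=K_{r,m}$, $K_2=K_{s,m}$.

**Step 1: the space.** The fundamental group acts freely and cocompactly on the universal cover of $K_i$ as a covering group, so a generator of the amalgamated subgroup has an axis there, and it is represented, up to conjugacy, by a closed local geodesic $c_i$ in $K_i$. Replacing the generators by conjugates does not change the isomorphism type of the amalgam (apply inner automorphisms of the factors). After rescaling $K_2$ both $c_i$ have the same length $\ell>0$. Let $\Theta$ be the circle of length $\ell$, parametrize $c_i:\Theta\to K_i$ by arc length, and put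
$$K=K_1\sqcup(\Theta\times[0,1])\sqcup K_2\,/\,(\theta,0)\sim c_1(\theta),\ (\theta,1)\sim c_2(\theta).$$
By van Kampen, $\pi_1(K)=F_r*_{\mathbb Z}F_s$.

**Step 2: $K$ is a finite Euclidean complex.** A compact segment of the universal cover of $K_i$ meets finitely many closed cells, and each cell is convex in a cluster, hence convex in the cover; the same holds for the simplices of its barycentric subdivisions. So such a simplex meets the segment in a segment, a point or not at all. Hence $c_i$ is a finite concatenation of affine segments in simplices, that is, a piecewise linear map. Every PL map between compact polyhedra is simplicial for suitable triangulations, so there are subdivisions of $\Theta$ and of $K_i$ into Euclidean simplices for which $c_i$ is simplicial. Being locally injective and parametrized by arc length, $c_i$ is isometric on edges. Let $V_1,V_2\subset\Theta$ be the vertex sets so obtained; we may assume that each has at least three points. Divide $\Theta\times[0,\frac12]$ by the segments over $V_1$ and $\Theta\times[\frac12,1]$ by those over $V_2$, subdivide the middle circle by $V_1\cup V_2$, and cone each resulting rectangle from its center. This makes $K$ a finite complex of Euclidean simplices of dimension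 $m$, simplicial after barycentric subdivisions, with its intrinsic geodesic metric, which induces its topology. The intrinsic metric is the chain metric for the three pieces $K_1$, $\Theta\times[0,1]$, $K_2$.

**Step 3: $K$ is npc.** Near points outside $c_1(\Theta)\cup c_2(\Theta)$, $K$ is locally isometric to $K_1$, $K_2$ or a flat annulus. Let $x\in c_1(\Theta)$; the other end is identical. Let $\theta_1,\dots,\theta_p$ be the preimages of $x$, finitely many because $c_1$ is locally injective. Choose $\delta>0$ with $\delta<\frac14$ and $\delta\le\ell/4$, so small that

- $\bar B=\bar B(x,\delta)\subset K_1$ is CAT(0);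
- the arcs $[\theta_i-\delta,\theta_i+\delta]$ are disjoint, and $c_1$ maps each of them isometrically onto a geodesic segment of $\bar B$, which is then convex in $\bar B$;
- $c_1(\theta)\in B(x,\delta)$ only if $|\theta-\theta_i|<\delta$ for some $i$.

The last condition can be met: if $c_1$ is isometric on disjoint arcs of radius $\delta_0$ around the $\theta_i$, then off these open arcs $d(x,c_1(\theta))$ is bounded below by some $\delta_1>0$, and on them $d(x,c_1(\theta))=|\theta-\theta_i|$; so any $\delta<\min(\delta_0,\delta_1)$ will do.

Let $Y$ be obtained from $\bar B$ by gluing on the rectangles $[\theta_i-\delta,\theta_i+\delta]\times[0,\delta]$, one after the other, along these segments. By (T3) each step gives a complete CAT(0) space in which the previous one is convex, so $Y$ is CAT(0).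

*The balls of radius $\delta/4$ at $x$ in $K$ and in $Y$ are isometric.* The height (0 on $K_1$, $t$ at $(\theta,t)$, 1 on $K_2$) is 1-Lipschitz on $K$, and the retraction $(\theta,t)\mapsto c_1(\theta)$ of $K_1\cup\Theta\times[0,1)$ to $K_1$ does not increase the length of chains. So a point at $K$-distance less than $\delta$ from $x$ has height less than $\delta$ and retracts into $B(x,\delta)$; by the third condition it lies in $Y$, viewed as a subset of $K$. Chains in $Y$ are chains in $K$ of the same length (use $\delta\le\ell/4$ for the rectangles), so $d_K\le d_Y$. Conversely, let $y,y'$ be at $K$-distance less than $\delta/4$ from $x$. A chain in $K$ from $y$ to $y'$ of length less than $\delta/2$ stays, together with shortest paths joining its consecutive points inside their pieces, at distance less than $\delta$ from $x$, hence in $Y$. A shortest path in the annulus that stays in $Y$ stays in one rectangle. So the chain is a chain of $Y$ with the same length, and $d_Y(y,y')\le d_K(y,y')$. This proves the claim. As balls in $Y$ are convex, $K$ is npc.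

**Step 4: $K$ is gc.** By Lemma 1 and (T5), it suffices to find for every $x$ and every $\xi\in\operatorname{Lk}(x,K)$ some $\zeta\in\operatorname{Lk}(x,K)$ with $d(\xi,\zeta)\ge\pi$, where $d$ is the angular length metric. For $x$ outside $c_1(\Theta)\cup c_2(\Theta)$ extendability is clear, since $K$ is there locally a gc space $K_i$ or a flat surface. Let $x\in c_1(\Theta)$; the other end is identical. Then $\operatorname{Lk}(x,K)$ is $L=\operatorname{Lk}(x,K_1)$ together with, for each preimage of $x$ under $c_1$, an arc of length $\pi$ (the directions into the annulus) attached at the two directions $\xi_\pm$ of $c_1$. Here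
$$d_L(\xi_+,\xi_-)\ge\pi\tag{1}$$
because $c_1$ is a local geodesic. A path between points of $L$ that leaves $L$ either traverses a full arc, or returns each time to the point where it left and can be shortened to a path in $L$. So
$$d\ge\min(d_L,\pi)\quad\text{on }L.\tag{2}$$

If $\xi\in L$, then since $K_1$ is gc, (T5) for $K_1$ gives $\zeta\in L$ with $d_L(\xi,\zeta)\ge\pi$, and $d(\xi,\zeta)\ge\pi$ by (2).

Let $\xi$ be interior to an arc, at distance $\theta\in(0,\pi)$ from $\xi_+$ along it. By Theorem A, $L$ is connected. Along a path in $L$ from $\xi_-$ to $\xi_+$ the continuous function $d_L(\cdot,\xi_+)$ goes from a value at least $\pi$, by (1), to 0. So there is $\zeta$ on it with $d_L(\zeta,\xi_+)=\pi-\theta$, and then $d_L(\zeta,\xi_-)\ge\theta$ by (1). Any path from $\xi$ to $\zeta$ first leaves the arc at $\xi_+$ or at $\xi_-$, so by (2)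
$$d(\xi,\zeta)\ge\min\{\theta+(\pi-\theta),\ (\pi-\theta)+\theta\}=\pi .$$
So $K$ is gc.

**Step 5: surface groups.** Cutting a closed orientable surface of genus $g\ge2$ along a curve bounding a one-holed torus gives $G_g=F_2*_{\mathbb Z}F_{2g-2}$ with $2g-2\ge2$ and non-trivial amalgamated elements. $\square$

## 12. Free abelian groups, and the values of max-gc-dim

*Proof of Theorem B(3).* Let $K$ be a compact npc gc complex with group $\mathbb Z^n$ and universal cover $X$.

If $n=0$, then $X=K$ is compact. It contains no geodesic ray, hence, being gc, no non-degenerate segment. So $K$ is a point.

Let $n\ge1$. The flat torus theorem [BH, II.7.1] gives a $\mathbb Z^n$-invariant closed convex $E\subset X$, isometric to $\mathbb R^n$, on which $\mathbb Z^n$ acts as a lattice of translations. The function $d(\cdot,E)$ is convex, invariant and continuous, hence bounded by cocompactness. Suppose $p\notin E$. The segment from the projection of $p$ on $E$ to $p$ extends to a geodesic ray. Along it $d(\cdot,E)$ is convex, 0 at the start and positive at $p$, hence unbounded: a contradiction. So $X=E$, $K$ is an $n$-torus, and $\dim K=n$. $\square$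

*The values in Theorem B.* Flat tori realize the dimension $n\ge1$ in (3), and a point realizes $n=0$. For $F_r$ and $G_g$ with $r,g\ge2$, Theorem A and (2) give the value $+\infty$. The remaining groups are $F_0=G_0=1$, $F_1=\mathbb Z$ and $G_1=\mathbb Z^2$, and (3) gives the values $0$, $1$ and $2$. $\blacksquare$
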